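\title{Interchangeable points in relational structures of bounded arity}

\begin{abstract}
Two points $x,y$ of a relational structure are $k$-equivalent if the substructures induced on $F\cup\{x\}$ and on $F\cup\{y\}$ are isomorphic for every $k$-element set $F$ that avoids $x$ and $y$, and they are equivalent if they are $k$-equivalent for every $k$. We prove that a structure of finite signature in which each $k$-equivalence has finitely many classes has only finitely many equivalence classes. The same holds whenever the arities are bounded, and it fails for every signature with unbounded arities. The proof shows that every infinite equivalence class is governed by a linear order, passes to a saturated extension, and constructs there a definable linear order along which a counterexample contradicts itself.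
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{relational structure} is a pair $R=(V,(\rho_j)_{j\in J})$, where $V=V(R)$ is a set and each $\rho_j\subseteq V^{m_j}$ is an $m_j$-ary relation on $V$. The family $(m_j)_{j\in J}$ of arities is the \emph{signature} of $R$, and the signature is \emph{finite} if $J$ is finite. For $A\subseteq V$, the \emph{restriction} $R|_A=(A,(\rho_j\cap A^{m_j})_{j\in J})$ is the substructure induced on $A$.

Let $x,y\in V$ and let $k\ge 0$ be an integer. We write $x\simeq_{k,R}y$ if $R|_{F\cup\{x\}}$ and $R|_{F\cup\{y\}}$ are isomorphic for every $k$-element subset $F$ of $V\setminus\{x,y\}$, and $x\simeq_R y$ if $x\simeq_{k,R}y$ for every $k$. We drop the subscript $R$ from $\simeq_{k,R}$ when the structure is clear. It is known that $\simeq_R$ is an equivalence relation, and that $\simeq_{k,R}$ is one whenever $|V|\ge 2k+1$; Lemma~\ref{lem:equiv} gives a direct proof of transitivity.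

The relation $x\simeq_k y$ says that exchanging $x$ for $y$ in a set of $k+1$ points does not change the isomorphism type of that set. Exchanging one point at a time, one sees that the isomorphism type of a $(k+1)$-element restriction depends only on the number of points it has in each $\simeq_k$-class (Lemma~\ref{lem:exchange}). So if each $\simeq_k$ has finitely many classes, then for each size there is a finite partition of $V$ such that counting points in the parts determines the restrictions of that size. If $\simeq_R$ has finitely many classes, one partition serves all sizes. The following problem, posed in \cite{OP}, asks whether the first situation can occur without the second.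

\begin{quote}
\textbf{Problem.} Is there a relational structure $R$ of finite signature such that $\simeq_R$ has infinitely many classes while $\simeq_{k,R}$ has finitely many classes for each $k$?
\end{quote}

One feature of the definition deserves attention at once: the isomorphism between $R|_{F\cup\{x\}}$ and $R|_{F\cup\{y\}}$ need not fix $F$. In a chain $(V,<)$ any two points are $\simeq_R$-equivalent, because any two chains with $k+1$ elements are isomorphic, but the isomorphism moves every point of $F$ that lies between $x$ and $y$.

There is a reason to expect either answer. The number of classes of $\bigcap_{l\le k}\simeq_l$ is nondecreasing in $k$, and nothing formal prevents it from tending to infinity. With relations of larger and larger arity it does.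

\begin{example}[Unbounded arities]\label{ex:unbounded}
Let $(m_j)_{j\in J}$ be a signature with $\sup_j m_j=\infty$. Choose $j_0,j_1,\dots$ in $J$ whose arities $r_t=m_{j_t}$ are strictly increasing and satisfy $r_t\ge t+2$. On $V=\mathbb N=\{0,1,\dots\}$ let $\rho_{j_t}$ be the set of injective $r_t$-tuples that have $t$ as an entry, and let all other relations be empty. The point $t$ is thus special, but only sets with at least $r_t$ elements can see it.

On a set with $k+1$ elements, $\rho_{j_t}$ is empty unless $r_t\le k+1$, which forces $t\le k-1$. Let $x,y\ge k$ and let $F\subseteq V\setminus\{x,y\}$ have $k$ elements. The map that sends $x$ to $y$ and fixes $F$ preserves injectivity of tuples and, for each $t\le k-1$, the property of having $t$ as an entry; so it is an isomorphism. Hence $\simeq_k$ has at most $k+1$ classes. On the other hand, let $x\ne y$ and take $F\subseteq V\setminus\{x,y\}$ with $|F|=r_x-1$. Then $\rho_{j_x}$ is nonempty on $F\cup\{x\}$ and empty on $F\cup\{y\}$. So every $\simeq_R$-class is a singleton.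
\end{example}

One might hope to encode this example in a graph by adding a vertex for each related tuple and joining it to its entries. This destroys the example: for $x\ne y$ in $\mathbb N$ some new vertex is adjacent to $x$ and not to $y$, so $\simeq_1$ already has infinitely many classes.

In the other direction, suppose that all arities are at most $m$. Whether a \emph{given} map is an isomorphism can then be tested on subsets with at most $m$ elements. If the definition required the isomorphism to fix $F$, only sets $F$ with $|F|\le m-1$ would matter and the answer would be no for trivial reasons. Since the isomorphism is free to move $F$, this argument is not available, and the values $k\le m-1$ do not suffice. For instance, on $V=\mathbb N\times\mathbb Z/3\mathbb Z$ put an arc from $(a,i)$ to $(b,j)$ if $a<b$, or if $a=b$ and $j=i+1$. Here $m=2$, and $\simeq_0$ and $\simeq_1$ have one class because every pair carries exactly one arc. But $\simeq_2$ has infinitely many classes: if $x$ and $y$ have different first coordinates and $F$ consists of the two other points with the first coordinate of $x$, then $F\cup\{x\}$ is a directed cycle and $F\cup\{y\}$ is not.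

The second expectation is nevertheless the correct one.

\begin{theorem}\label{thm:main}
Let $R$ be a relational structure with finite signature. If $\simeq_{k,R}$ has finitely many classes for every $k$, then $\simeq_R$ has finitely many classes.
\end{theorem}

So no structure as in the Problem exists. The next theorem describes the structures that satisfy the hypothesis and shows that boundedness of the arities is exactly what is needed.

\begin{theorem}\label{thm:complement}
\begin{enumerate}
\item[(1)] Let $R$ be infinite, with arities bounded by $m$ and $J$ arbitrary. The following are equivalent:
\begin{enumerate}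
\item[(a)] every $\simeq_{k,R}$ has finitely many classes;
\item[(b)] $\simeq_R$ has finitely many classes;
\item[(c)] for some $K$, the relation $\simeq_R$ equals $\bigcap_{k\le K}\simeq_{k,R}$ and has finitely many classes;
\item[(d)] $V$ has a finite partition into blocks, each a singleton or an infinite linearly ordered set, such that every finite partial injection that maps each block into itself, increasingly on the ordered blocks, is an isomorphism between the induced substructures.
\end{enumerate}
\item[(2)] For a signature $(m_j)_{j\in J}$, a structure $R$ of that signature in which $\simeq_R$ has infinitely many classes and every $\simeq_{k,R}$ has finitely many exists if and only if $\sup_j m_j=\infty$.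
\item[(3)] No single $K$ works for all finite signatures: for each $m\ge2$ there is a structure with one $m$-ary relation such that $\simeq_k$ has one class for $k\le m-2$, while $\simeq_{m-1}$ and $\simeq_R$ have infinitely many.
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:main} has three parts. First, the chain is the general model of an infinite class: every infinite $\simeq_R$-class carries a linear order such that all increasing maps inside the class, extended by the identity outside, are isomorphisms (Section~\ref{sec:admissible}). Second, along any linear order on a subset of $V$ one can try to slide points; in a saturated counterexample, a definable order with infinitely many obstructions yields an infinite alternating sequence of obstructions (Section~\ref{sec:sliding}). When one of the relations $\rho_j$ is a linear order on $V$, these two parts finish the proof in a few lines. The third part, which is the longest, manufactures a definable order when the signature does not provide one (Sections~\ref{sec:limit}--\ref{sec:frame}) and compares it with the order from the first part (Section~\ref{sec:end}). Section~\ref{sec:model} shows the idea on two-colored chains, and Section~\ref{sec:bounded}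 proves Theorem~\ref{thm:complement}.

\section{Conventions and tools}\label{sec:tools}

\subsection*{Partial isomorphisms and types}
Let $R$ be a structure on $V$. A bijection $f\colon A\to B$ between subsets of $V$ is a \emph{partial isomorphism} if it is an isomorphism $R|_A\to R|_B$, that is, if $t\in\rho_j\Leftrightarrow f(t)\in\rho_j$ for every $j$ and every $t\in A^{m_j}$. Compositions, inverses and restrictions of partial isomorphisms are partial isomorphisms. A $0$-ary relation is preserved by every map and plays no role. For $D\subseteq V\setminus\{x,y\}$ we write $(x\mapsto y)\cup\mathrm{id}_D$ for the bijection $D\cup\{x\}\to D\cup\{y\}$ that fixes $D$.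

When the arities are bounded, $m\ge1$ denotes a bound for them. A tuple of length at most $m$ has at most $m$ distinct entries, which gives the \emph{locality principle}: $f$ is a partial isomorphism if and only if all its restrictions to subsets with at most $m$ elements are.

Let $C\subseteq V$ be finite. Two tuples $s,t\in V^r$ have the \emph{same type over $C$} if there is a partial isomorphism with domain $C\cup\{s_1,\dots,s_r\}$ that fixes $C$ pointwise and sends $s_l$ to $t_l$ for each $l$. This is an equivalence relation on $V^r$; its classes are the (quantifier-free) \emph{types} over $C$. If the signature is finite, the type of $t$ is determined by the truth values of the finitely many atomic statements $y=y'$ and $(y_1,\dots,y_{m_j})\in\rho_j$ whose arguments are taken from $t_1,\dots,t_r$ and $C$. So there are finitely many types of $r$-tuples over $C$, each is defined by a quantifier-free formula with parameters from $C$, and ``$s$ and $t$ have the same type over $C$'' is a quantifier-free formula in $s$ and $t$. We write $t\models\theta$ when $t$ has type $\theta$.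

\subsection*{The relations $\simeq_k$}

\begin{lemma}\label{lem:equiv}
Each $\simeq_{k,R}$, and hence $\simeq_R$, is an equivalence relation on $V$.
\end{lemma}

\begin{proof}
Only transitivity needs an argument. Let $x,y,z$ be distinct with $x\simeq_k y\simeq_k z$, and let $F\subseteq V\setminus\{x,z\}$ have $k$ elements. If $y\notin F$, then $R|_{F\cup\{x\}}\cong R|_{F\cup\{y\}}\cong R|_{F\cup\{z\}}$. If $y\in F$, put $F'=F\setminus\{y\}$. Applying $y\simeq_k z$ to the set $F'\cup\{x\}$ and then $x\simeq_k y$ to the set $F'\cup\{z\}$ gives $R|_{F'\cup\{x,y\}}\cong R|_{F'\cup\{x,z\}}\cong R|_{F'\cup\{y,z\}}$, and the outer sets are $F\cup\{x\}$ and $F\cup\{z\}$.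
\end{proof}

\begin{lemma}[Exchange]\label{lem:exchange}
If two $(k+1)$-element subsets $A,A'$ of $V$ meet each $\simeq_{k,R}$-class in the same number of elements, then $R|_A\cong R|_{A'}$. In particular, two finite subsets that meet each $\simeq_R$-class in the same number of elements have isomorphic restrictions.
\end{lemma}

\begin{proof}
We use induction on $|A\setminus A'|$. If $x\in A\setminus A'$, the $\simeq_k$-class of $x$ contains some $y\in A'\setminus A$, since it meets $A$ and $A'$ in equally many points. The set $F=A\setminus\{x\}$ avoids $x$ and $y$, so $R|_A\cong R|_{F\cup\{y\}}$, and $F\cup\{y\}$ satisfies the hypothesis and is closer to $A'$. The second statement follows because every $\simeq_k$-class is a union of $\simeq_R$-classes.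
\end{proof}

We also use that $x\simeq_R y$ and $x,y\in B\subseteq V$ imply $x\simeq_{R|_B}y$, and that an isomorphism between two structures maps $\simeq$-classes onto $\simeq$-classes.

\subsection*{Combinatorial tools}
\emph{Ramsey's theorem}: if the $r$-element subsets of an infinite set are colored with finitely many colors, some infinite subset has all its $r$-element subsets of one color. We use two consequences. An infinite sequence of distinct elements of a chain has an infinite monotone subsequence. If the signature is finite, $C\subseteq V$ is finite and $r_0$ is given, an infinite sequence of distinct elements of $V\setminus C$ has an infinite subsequence in which, for each $r\le r_0$, all index-increasing $r$-tuples have the same type over $C$.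

\emph{The Erd\H{o}s--Szekeres theorem}: a sequence of $(s-1)^2+1$ distinct elements of a chain has a monotone subsequence of length $s$. Equivalently, two linear orders on a set with $(s-1)^2+1$ elements are equal or opposite on some $s$-element subset.

\emph{Inverse limits}: let $I$ be a directed set, let $O_a$ $(a\in I)$ be finite nonempty sets, and let $\pi_{ba}\colon O_b\to O_a$ $(a\le b)$ be maps with $\pi_{ba}\circ\pi_{cb}=\pi_{ca}$ and $\pi_{aa}=\mathrm{id}$. Then there is a family $(o_a)_{a\in I}$ with $o_a\in O_a$ and $\pi_{ba}(o_b)=o_a$ for all $a\le b$.

\subsection*{Saturation}
Fix a finite signature. Formulas are first-order formulas with equality and a symbol for each relation; they may contain elements of the structure as parameters. A set or relation is \emph{definable} if it is the set of solutions of such a formula. A structure $M$ is an \emph{elementary extension} of $R$ if $R$ is a restriction of $M$ and every formula with parameters in $V(R)$ and no free variables has the same truth value in $R$ and in $M$. Every structure has an $\aleph_1$-saturated elementary extension $M$, and such an $M$ has the following property, which we call \emph{saturation}: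

\begin{quote}
Let $\Sigma$ be a set of formulas in countably many variables with parameters from a countable subset of $V(M)$. If every finite subset of $\Sigma$ is satisfied by some assignment in $M$, then $\Sigma$ is satisfied by some assignment in $M$.
\end{quote}

The relation $\simeq_k$ is defined, in all structures of the signature, by one formula without parameters: for all distinct $z_1,\dots,z_k$ different from $x$ and $y$, the tuple $(z_1,\dots,z_k,x)$ has the same type over $\emptyset$ as one of the $(k+1)!$ rearrangements of $(z_1,\dots,z_k,y)$.

\section{A model case: two-colored chains}\label{sec:model}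

The smallest case in which the method is visible is a chain whose points are colored red or blue, that is, a structure $R=(V,<,U)$ with $<$ a linear order and $U$ a unary relation.

\begin{proposition}\label{prop:model}
Let $R$ be a two-colored chain. If $\simeq_{1,R}$ has finitely many classes, then so does $\simeq_R$.
\end{proposition}

\begin{proof}
Write $x\approx y$ if all points of the closed interval with endpoints $x$ and $y$ have the same color. This is an equivalence relation. If $x\approx y$ and $F\subseteq V\setminus\{x,y\}$ is finite, the increasing bijection $F\cup\{x\}\to F\cup\{y\}$ moves only points of that interval and keeps them in it, so it preserves colors. Thus $x\approx y$ implies $x\simeq_R y$, and it suffices to show that $\approx$ has finitely many classes.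

Suppose not, and take an infinite monotone sequence $x_1,x_2,\dots$ of pairwise $\approx$-inequivalent points. Reversing $<$ does not change the partial isomorphisms, so we may assume $x_1<x_2<\cdots$. Each interval $[x_{2j-1},x_{2j}]$ contains points $u_j<v_j$ of different colors, and after passing to a subsequence all $u_j$ have one color, say red, and all $v_j$ are blue:
\[
u_1<v_1<u_2<v_2<\cdots .
\]
For $j<j'$ take $F=\{v_j\}$. The smaller point of $F\cup\{u_j\}$ is red and the smaller point of $F\cup\{u_{j'}\}$ is blue. So the $u_j$ are pairwise $\simeq_1$-inequivalent, a contradiction.
\end{proof}

The proof slides points along an order, finds infinitely many disjoint places where sliding is blocked, and then observes that two equivalent points $u_j,u_{j'}$ cannot have a point $v_j$ of another class between them. In general, three things change. Sliding from $u$ to $v$ may be blocked by a set of up to $m-1$ other points rather than by a color. The points $u_j$ have to be made equivalent for all $\simeq_k$ at once, and this is what saturation provides. And there is no order to start from.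

\section{Infinite classes are chains}\label{sec:admissible}

\begin{definition}
Let $M$ be a structure on $V$ and let $E\subseteq V$. A linear order $\prec$ on $E$ is \emph{admissible} if $f\cup\mathrm{id}_D$ is a partial isomorphism for every $\prec$-increasing bijection $f$ between finite subsets of $E$ and every finite $D\subseteq V\setminus E$.
\end{definition}

The reverse of an admissible order is admissible. We shall use admissibility in two forms.
\begin{enumerate}
\item[(A1)] For finite $C\subseteq V\setminus E$ and each $r$, all $\prec$-increasing $r$-tuples of $E$ have the same type over $C$.
\item[(A2)] If $x,y\in E$, if $D\subseteq V\setminus\{x,y\}$ is finite, and if no element of $D\cap E$ lies $\prec$-between $x$ and $y$, then $(x\mapsto y)\cup\mathrm{id}_D$ is a partial isomorphism.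
\end{enumerate}
For (A2), note that $(x\mapsto y)\cup\mathrm{id}_{D\cap E}$ is increasing.

\begin{proposition}\label{prop:admissible}
Let $M$ have finite signature and let $E$ be an infinite $\simeq_M$-class. Then $E$ has an admissible order.
\end{proposition}

Ramsey's theorem produces an infinite sequence in $E$ on which the index order behaves as required, and Lemma~\ref{lem:exchange} says that a finite $Y\subseteq E$ together with a finite outside set is isomorphic to an initial part of the sequence together with the same outside set. The difficulty is that this isomorphism might mix points of $E$ with outside points. We prevent this by enlarging the outside set until the points of the class can be recognized inside the finite structure.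

\begin{proof}
For finite $X\subseteq E$ and finite $C\subseteq V\setminus E$, let $O(X,C)$ be the set of linear orders on $X$ such that $f\cup\mathrm{id}_C$ is a partial isomorphism for every increasing bijection $f$ between subsets of $X$. The main step is to show that $O(X,C)\neq\emptyset$.

\emph{Closing off $C$.} Fix $e_0\in E$. Each $c\in C$ is inequivalent to $e_0$, so there is a finite $F_c\subseteq V\setminus\{c,e_0\}$ with $M|_{F_c\cup\{c\}}\not\cong M|_{F_c\cup\{e_0\}}$. Let $A=C\cup\bigcup_{c\in C}(F_c\setminus E)$ and $M_1=M|_{A\cup E}$. The new points of $A$ are inequivalent to $e_0$ in $M$, but the sets that show this may lie outside $A\cup E$. Rather than adding them, we let $\hat E$ be the $\simeq_{M_1}$-class of $e_0$, so that $\hat E\supseteq E$, and put $A^\circ=(A\cup E)\setminus\hat E$. Then $A^\circ\subseteq A$ is finite, and $C\subseteq A^\circ$ because $F_c\subseteq A\cup E$ shows $c\not\simeq_{M_1}e_0$. For each $a\in A^\circ$ choose a finite $F'_a\subseteq(A\cup E)\setminus\{a,e_0\}$ with $M|_{F'_a\cup\{a\}}\not\cong M|_{F'_a\cup\{e_0\}}$, and choose $h$ larger than $|A^\circ|$ and than every $|F'_a\cap\hat E|$.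

\emph{Recognizing the class.} Let $Y\subseteq\hat E$ be finite with $|Y|\ge h$. We claim that $Y$ is a $\simeq$-class of $M|_{A^\circ\cup Y}$. The elements of $Y$ are pairwise equivalent in $M_1$, hence in the restriction. Let $a\in A^\circ$ and $y\in Y$. Choose $Z\subseteq Y\setminus\{y\}$ with $|Z|=|F'_a\cap\hat E|$ and put $F''=Z\cup(F'_a\cap A^\circ)$; this set avoids $a$ and $y$. The sets $F''\cup\{a\}$ and $F'_a\cup\{a\}$ agree outside $\hat E$ and have equally many points in $\hat E$, and the same holds for $F''\cup\{y\}$ and $F'_a\cup\{e_0\}$. By Lemma~\ref{lem:exchange} in $M_1$,
\[
M|_{F''\cup\{a\}}\cong M|_{F'_a\cup\{a\}}\not\cong M|_{F'_a\cup\{e_0\}}\cong M|_{F''\cup\{y\}},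
\]
so $a$ and $y$ are inequivalent in $M|_{A^\circ\cup Y}$. This proves the claim.

Now let $Y,Y'\subseteq\hat E$ be finite with $|Y|=|Y'|\ge h$, and let $\varphi\colon M|_{A^\circ\cup Y}\to M|_{A^\circ\cup Y'}$ be an isomorphism. Then $\varphi(Y)$ is a $\simeq$-class of the target with more than $|A^\circ|$ elements, so it meets the class $Y'$ and equals it. Hence $\varphi(Y)=Y'$ and $\varphi(A^\circ)=A^\circ$.

\emph{Transporting the order.} By Ramsey's theorem there are distinct $e_1,e_2,\dots$ in $E$ such that, for each $r\le m$, all index-increasing $r$-tuples have the same type over $A^\circ$. (Here the finite signature is used.) By locality, every index-increasing bijection between finite subsets of the sequence, extended by $\mathrm{id}_{A^\circ}$, is a partial isomorphism. Choose a finite $Y$ with $X\subseteq Y\subseteq E$ and $|Y|\ge h$, and let $Y_0=\{e_1,\dots,e_{|Y|}\}$. Lemma~\ref{lem:exchange} in $M_1$ gives an isomorphism $\varphi\colon M|_{A^\circ\cup Y}\to M|_{A^\circ\cup Y_0}$, and we have shown that $\varphi(Y)=Y_0$ and $\varphi(A^\circ)=A^\circ$. Order $Y$ by pulling back the index order of $Y_0$. If $f$ is an increasing bijection between subsets of $Y$, then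
\[
\varphi\circ(f\cup\mathrm{id}_{A^\circ})\circ\varphi^{-1}=(\varphi f\varphi^{-1})\cup\mathrm{id}_{A^\circ};
\]
it does not matter that $\varphi$ may permute $A^\circ$. The right side is a partial isomorphism since $\varphi f\varphi^{-1}$ is index-increasing, so $f\cup\mathrm{id}_{A^\circ}$ is one too. As $C\subseteq A^\circ$, the restriction of the order to $X$ belongs to $O(X,C)$.

\emph{Passing to the limit.} The pairs $(X,C)$ are directed by inclusion, and restriction of orders maps $O(X',C')$ to $O(X,C)$ when $X\subseteq X'$ and $C\subseteq C'$. The sets $O(X,C)$ are finite and nonempty, so there is a compatible family of orders $\prec_{X,C}\,\in O(X,C)$. Comparing $(X,C)$ and $(X,C')$ with $(X,C\cup C')$ shows that $\prec_{X,C}$ does not depend on $C$. The union of the family is a linear order $\prec$ on $E$ whose restriction to each finite $X$ lies in $O(X,C)$ for every $C$. Given $f$ and $D$ as in the definition of admissibility, take $X=\mathrm{dom}\,f\cup\mathrm{im}\,f$ and $C=D$.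
\end{proof}

\section{Sliding along an order}\label{sec:sliding}

From here to the end of Section~\ref{sec:end} we assume that Theorem~\ref{thm:main} fails for a structure $R$ of finite signature with arities at most $m$, and we derive a contradiction. Let $M$ be an $\aleph_1$-saturated elementary extension of $R$, let $V=V(M)$, and let $\simeq_k$ refer to $M$. Put
\[
{\simeq_{\le k}}=\bigcap_{l\le k}{\simeq_l},\qquad {\sim}=\bigcap_{k}{\simeq_k}={\simeq_M}.
\]
Since $\simeq_k$ is given by the same formula in $R$ and in $M$, and since ``there are exactly $q$ classes'' is expressed by a sentence, $\simeq_k$ has as many classes in $M$ as in $R$, and it restricts to $\simeq_{k,R}$ on $V(R)$. Therefore each $\simeq_{\le k}$ is definable and has finitely many classes, while $\sim$ restricts to $\simeq_R$ on $V(R)$ and so has infinitely many classes. In short, $M$ is a saturated counterexample. Partial isomorphisms and types now refer to $M$.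

The next definition replaces ``points of different colors'' in Section~\ref{sec:model}.

\begin{definition}\label{def:separable}
Let $<$ be a linear order on a set $L\subseteq V$. A pair $x<y$ in $L$ is \emph{separable} if there is a set $D\subseteq V\setminus\{x,y\}$ with $|D|\le m-1$ and with no element of $D\cap L$ strictly between $x$ and $y$, such that $(x\mapsto y)\cup\mathrm{id}_D$ is not a partial isomorphism. Such a $D$ is a \emph{witness} for the pair. For $x\le y$ in $L$ we write $x\approx y$ and $y\approx x$ if no pair in the interval $[x,y]$ of $L$ is separable.
\end{definition}

Witnesses have bounded size so that separability is a first-order condition when $L$ and $<$ are definable; by locality nothing is lost.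

\begin{lemma}[Sliding]\label{lem:sliding}
The relation $\approx$ is an equivalence relation on $L$, and $x\approx y$ implies $x\sim y$.
\end{lemma}

\begin{proof}
Reflexivity and symmetry hold by definition. Let $x\approx y\approx z$. If $y$ is not strictly between $x$ and $z$, the interval with endpoints $x,z$ is contained in the interval with endpoints $x,y$ or in the one with endpoints $y,z$, so $x\approx z$. By symmetry there remains the case $x<y<z$. A pair in $[x,z]$ that lies in $[x,y]$ or in $[y,z]$ is not separable. Any other pair satisfies $u<y<v$. Let $D\subseteq V\setminus\{u,v\}$ have at most $m-1$ elements, none of them in $L$ strictly between $u$ and $v$. Then $y\notin D$, and since $(u,y)$ and $(y,v)$ are not separable, $(u\mapsto y)\cup\mathrm{id}_D$ and $(y\mapsto v)\cup\mathrm{id}_D$ are partial isomorphisms. So is their composition $(u\mapsto v)\cup\mathrm{id}_D$. Hence $(u,v)$ is not separable, and $x\approx z$.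

Now let $x<y$ with $x\approx y$, and let $F\subseteq V\setminus\{x,y\}$ be finite. Let $f_1<\dots<f_r$ be the elements of $F\cap L$ strictly between $x$ and $y$, and put $f_0=x$, $f_{r+1}=y$. Starting from $F\cup\{x\}$, replace $f_r$ by $f_{r+1}$, then $f_{r-1}$ by $f_r$, and so on, and finally $f_0$ by $f_1$. The final set is $F\cup\{y\}$. At the moment when $f_l$ is to be replaced, the current set $S$ does not contain $f_{l+1}$ and has no element of $L$ strictly between $f_l$ and $f_{l+1}$. As $(f_l,f_{l+1})$ is not separable, $(f_l\mapsto f_{l+1})\cup\mathrm{id}_D$ is a partial isomorphism for every $D\subseteq S\setminus\{f_l\}$ with $|D|\le m-1$. By locality, $(f_l\mapsto f_{l+1})\cup\mathrm{id}_{S\setminus\{f_l\}}$ is a partial isomorphism. The composition of these $r+1$ maps is an isomorphism $M|_{F\cup\{x\}}\to M|_{F\cup\{y\}}$.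
\end{proof}

\begin{lemma}[Alternating sequence]\label{lem:alternating}
Suppose that $L$ and $<$ are definable and that $\approx$ has infinitely many classes. Then there are $u_j,v_j\in L$ and $D_j\subseteq V$ $(j\ge1)$ such that
\[
u_1<v_1<u_2<v_2<\cdots,
\]
each pair $(u_j,v_j)$ is separable with witness $D_j$, and $u_j\sim u_{j'}$ and $v_j\sim v_{j'}$ for all $j,j'$.
\end{lemma}

\begin{proof}
Take an infinite monotone sequence $x_1,x_2,\dots$ of pairwise $\approx$-inequivalent elements of $L$. The closed intervals with endpoints $x_{2j-1},x_{2j}$ are pairwise disjoint, and each contains a separable pair. Infinitely many of these pairs have a witness of one and the same size $\delta\le m-1$; keep only those. Let $\Sigma$ be the set of formulas in the variables $u_j,v_j,d_{j,1},\dots,d_{j,\delta}$ $(j\ge1)$ saying that $u_j,v_j\in L$, that $u_j<v_j<u_{j+1}$, that $\{d_{j,1},\dots,d_{j,\delta}\}$ is a witness for $(u_j,v_j)$, and that $u_j\simeq_{\le l}u_{j'}$ and $v_j\simeq_{\le l}v_{j'}$ for all $j,j',l$. A finite subset of $\Sigma$ involves only indices $j\le s$ and relations $\simeq_{\le l}$ with $l\le l_0$. Since $\simeq_{\le l_0}$ has finitely many classes, the pigeonhole principle gives $s$ of our pairs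 whose lower points lie in one $\simeq_{\le l_0}$-class and whose upper points lie in one $\simeq_{\le l_0}$-class. Numbered in increasing order, they satisfy the finite subset. By saturation $\Sigma$ is satisfied.
\end{proof}

\begin{example}[Ordered structures]\label{ex:ordered}
Suppose that one of the relations is a linear order $<$ on $V$. Take $L=V$. By Lemma~\ref{lem:sliding}, $\approx$ refines $\sim$, so it has infinitely many classes and Lemma~\ref{lem:alternating} applies. Let $E'$ be the $\sim$-class of the $u_j$. It is infinite, so it has an admissible order $\prec$. By (A1) all $\prec$-increasing pairs have the same type, so $\prec$ is $<$ or its reverse on $E'$, and we may assume that it is $<$. If $v_1\notin E'$, then (A2) makes $(u_1\mapsto u_2)\cup\mathrm{id}_{\{v_1\}}$ a partial isomorphism, which contradicts $u_1<v_1<u_2$. If $v_1\in E'$, then (A2) makes $(u_1\mapsto v_1)\cup\mathrm{id}_{D_1}$ a partial isomorphism, because no element of the witness $D_1$ lies between $u_1$ and $v_1$; this contradicts the definition of a witness. So Theorem~\ref{thm:main} holds for ordered structures.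
\end{example}

In general we need a definable order on a definable set that meets infinitely many $\sim$-classes, and it must be tied to the relations of $M$ closely enough to be compared with an admissible order. An admissible order lives on a single class and need not be definable. The plan is to find a class $E$ that is a limit of definable sets, each containing infinitely many classes, and to spread first-order properties of $E$ to one of these sets.

\section{A limit class and its symmetry group}\label{sec:limit}

Each $\simeq_{\le k}$-class is a union of $\sim$-classes and a finite union of $\simeq_{\le k+1}$-classes. So we can choose inductively $W_0\supseteq W_1\supseteq\cdots$ such that $W_k$ is a $\simeq_{\le k}$-class that contains infinitely many $\sim$-classes. Let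
\[
E=\bigcap_k W_k .
\]
Pick $w_k\in W_k$. The formulas $x_a\ne x_b$ $(a\ne b)$ and $x_a\simeq_{\le k}w_k$ in the variables $x_1,x_2,\dots$ are finitely satisfiable, since the $W_k$ are infinite and decreasing. By saturation $E$ is infinite. Its elements are pairwise $\simeq_{\le k}$-equivalent for every $k$, and every point $\sim$-equivalent to an element of $E$ lies in all $W_k$; so $E$ is a $\sim$-class. Fix $e\in E$. Then $W_k=\{x:x\simeq_{\le k}e\}$ is definable from $e$. Fix an admissible order $\prec_E$ on $E$ (Proposition~\ref{prop:admissible}).

\begin{lemma}[Spreading]\label{lem:spread}
If a formula $\phi(x_1,\dots,x_r)$ holds for all $x_1,\dots,x_r\in E$, then for all large $k$ it holds for all $x_1,\dots,x_r\in W_k$.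
\end{lemma}

\begin{proof}
As the $W_k$ decrease, it suffices to find one such $k$. If there is none, the set consisting of $\neg\phi$ and the formulas $x_a\simeq_{\le k}e$ $(a\le r,\ k\ge0)$ is finitely satisfiable, and a tuple that satisfies it lies in $E$ and violates $\phi$.
\end{proof}

We first dispose of the case in which the structure does not see any order on $E$.

\begin{lemma}\label{lem:nonsym}
There are $x,y\in E$ such that the transposition $(x\;y)$ of $V$ is not an automorphism of $M$.
\end{lemma}

\begin{proof}
Because the signature is finite, ``$(x\;y)$ is an automorphism'' is a formula in $x,y$. If it holds on $E$, it holds on some $W_k$ by Lemma~\ref{lem:spread}. An automorphism $(x\;y)$ maps $F\cup\{x\}$ onto $F\cup\{y\}$ for every $F\subseteq V\setminus\{x,y\}$, so $x\sim y$. Then $W_k$ lies in one $\sim$-class, contrary to its choice.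
\end{proof}

\begin{remark}\label{rem:fails}
This is a step that fails in Example~\ref{ex:unbounded}. In a saturated extension of that structure, $\rho_{j_t}$ is still the set of injective $r_t$-tuples having $t$ as an entry. So $E$ is the set of points outside $\mathbb N$, and all its transpositions are automorphisms. Being an automorphism is then an infinite list of conditions, and no $W_k$ satisfies all of them.
\end{remark}

Fix $x,y$ as in Lemma~\ref{lem:nonsym}, a relation $\rho$ and a tuple $s$ such that exactly one of $s$ and $(x\;y)s$ belongs to $\rho$. Let $C$ be the finite set of entries of $s$ outside $E$. (Such parameters cannot be avoided: on $V=\{c\}\cup\mathbb Q$ with $\rho=\{(c,a,b):a<b\}$, the order of $\mathbb Q$ is visible only in the presence of $c$.) Let $n\ge4$ be at least the number of elements of $E$ that equal $x$ or $y$ or are entries of $s$. From now on \emph{type} means type over $C$. By (A1), all $\prec_E$-increasing $n$-tuples of $E$ have the same type $\theta$. A tuple of type $\theta$ has distinct entries, all outside $C$.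

The type $\theta$ is our first-order trace of the order $\prec_E$, and the question is how much of the order it remembers. For an $n$-tuple $t$ and $\sigma\in S_n$ put $t^\sigma=(t_{\sigma(1)},\dots,t_{\sigma(n)})$. Products of permutations are compositions, $(\sigma\pi)(l)=\sigma(\pi(l))$, so $(t^\sigma)^\pi=t^{\sigma\pi}$. Let
\[
G=\{\sigma\in S_n:\ t^\sigma\models\theta\text{ for all }t\models\theta\}.
\]
If $t$ and $t'$ have the same type, so do $t^\sigma$ and $(t')^\sigma$; hence ``for all'' may be replaced by ``for some''. The set $G$ contains the identity and is closed under products, so it is a subgroup of the finite group $S_n$.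

\begin{lemma}\label{lem:proper}
$G\ne S_n$.
\end{lemma}

\begin{proof}
Choose an $n$-element subset $S$ of $E$ that contains $x$, $y$ and the entries of $s$ in $E$, and let $t$ be its $\prec_E$-increasing enumeration. If $G=S_n$, then $t$ and $t^\sigma$ have the same type for all $\sigma$, so every permutation of $S$ extended by $\mathrm{id}_C$ is a partial isomorphism. In particular the restriction of $(x\;y)$ to $S\cup C$ is one. Since all entries of $s$ lie in $S\cup C$, this contradicts the choice of $s$.
\end{proof}

The adjacent transpositions $\tau_l=(l\;\,l{+}1)$, $1\le l\le n-1$, generate $S_n$. We fix $i$ with $\tau_i\notin G$. Explicitly, for tuples $a$ of length $i-1$ and $b$ of length $n-i-1$,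
\begin{equation}\label{eq:tau}
(a,z,z',b)\models\theta\quad\text{implies}\quad(a,z',z,b)\not\models\theta .
\end{equation}
So $\theta$ can tell which of two points comes first, provided they are surrounded by $i-1$ points below and $n-i-1$ points above. This is the source of the definable order.

\section{Good orders}\label{sec:good}

A linear order on a set $X\subseteq V\setminus C$ is \emph{good} if all its increasing $n$-tuples have type $\theta$. The order $\prec_E$ is good, and restrictions of good orders are good. This section determines how far two good orders on one set can differ. We write a permutation $\sigma$ either in cycle notation or as the \emph{word} $[\sigma(1),\dots,\sigma(n)]$, and we put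
\[
\gamma=(1\;2\;\cdots\;n)=[2,3,\dots,n,1],\qquad \omega=[n,n-1,\dots,1].
\]

\begin{example}\label{ex:groups}
On $\mathbb Q$, with $C=\emptyset$ and $\theta$ the type of an increasing $n$-tuple $t$, the group $G$ is the automorphism group of the structure induced on the entries of $t$.
\begin{enumerate}
\item[(a)] For the order itself, $G$ is trivial.
\item[(b)] For betweenness, $\rho=\{(a,b,c):a<b<c\text{ or }c<b<a\}$, we have $G=\{1,\omega\}$: an automorphism preserves $\{t_1,t_n\}$, and one that fixes $t_1$ is the identity because $b<c\Leftrightarrow(t_1,b,c)\in\rho$ for $b,c\neq t_1$.
\item[(c)] For the cyclic order, $\rho=\{(a,b,c):a<b<c\text{ or }b<c<a\text{ or }c<a<b\}$, we have $G=\langle\gamma\rangle$: rotations are automorphisms, and an automorphism that fixes $t_1$ is the identity for the same reason.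
\item[(d)] For $\rho=\{(a,b,c):a\neq b,\ a<c,\ b<c\}$ we have $G=\{1,\tau_1\}$: the point $t_l$ is the last entry of $(l-1)(l-2)$ related triples, which determines $t_l$ for $l\ge3$, and $\tau_1$ is an automorphism.
\end{enumerate}
So good orders on one set may differ by a reversal, by a rotation, and near the ends. Lemma~\ref{lem:frame} says that in the middle of a long good order nothing else can happen.
\end{example}

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] Let $<,<'$ be good orders on $X$, and let $S\subseteq X$ have $n$ elements. If $t$ is the $<$-increasing enumeration of $S$ and $t^\sigma$ the $<'$-increasing one, then $\sigma\in G$. We call $\sigma$ the word of $<'$ relative to $<$ on $S$.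
\item[(b)] $G$ does not contain both $\gamma$ and an adjacent transposition.
\item[(c)] If $\omega\in G$, the reverse of a good order is good.
\item[(d)] If $\gamma\in G$, rotations of good orders are good: if $X=X_1\cup X_2$ carries a good order with $X_1$ below $X_2$, then the order that puts $X_2$ below $X_1$ and is unchanged inside $X_1$ and inside $X_2$ is good.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Both $t$ and $t^\sigma$ have type $\theta$. (b) Conjugation by $\gamma$ sends the transposition $(a\;b)$ to $(\gamma(a)\;\gamma(b))$, so the conjugates of one $\tau_l$ by powers of $\gamma$ include all adjacent transpositions, and $G$ would be $S_n$. (c) An increasing tuple for the reverse order has the form $t^\omega$ with $t\models\theta$. (d) If an $n$-set has $q$ elements in $X_1$ and old increasing enumeration $t$, its new increasing enumeration is $t^\sigma$ with $\sigma=[q+1,\dots,n,1,\dots,q]=\gamma^q$.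
\end{proof}

We begin with two good orders that differ only in the position of one point.

\begin{lemma}\label{lem:onepoint}
Let $<,<'$ be good orders on $Y\cup\{z\}$, $z\notin Y$, that agree on $Y$. Let $B$ be the set of elements of $Y$ below $z$ in both orders, $T$ the set of those above $z$ in both orders, and $Q=Y\setminus(B\cup T)$.
\begin{enumerate}
\item[(a)] If $Q\ne\emptyset$, then $|B|\le i-2$ or $|T|\le n-i-2$.
\item[(b)] If $|Q|\ge n-1$, then $B=T=\emptyset$.
\end{enumerate}
Moreover, one of the two orders puts $z$ below all of $Q$ and the other puts $z$ above all of $Q$.
\end{lemma}

\begin{proof}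
Each $q\in Q$ satisfies $z<q$ and $q<'z$, or $q<z$ and $z<'q$. If $q_1$ is of the first kind and $q_2$ of the second, then $q_2<z<q_1$ and $q_1<'z<'q_2$, contrary to agreement on $Y$. This proves the last statement. Exchanging the orders if necessary, let $z<q$ and $q<'z$ for all $q\in Q$. From $b<z<q$ and $q<'z<'t$ for $b\in B$, $q\in Q$, $t\in T$, the orders read
\[
<\;:\ B,\ z,\ Q,\ T,\qquad\qquad <'\;:\ B,\ Q,\ z,\ T .
\]
Take $z$ together with $\beta$ elements of $B$, $\kappa\ge1$ elements of $Q$ and $n-1-\beta-\kappa$ elements of $T$. The word of $<'$ relative to $<$ sends $\beta+1,\dots,\beta+\kappa$ to their successors, sends $\beta+\kappa+1$ to $\beta+1$, and fixes the rest. So the cycle $(\beta{+}1\;\;\beta{+}2\;\cdots\;\beta{+}\kappa{+}1)$ lies in $G$ whenever such a choice is possible.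

(a) If $|B|\ge i-1$ and $|T|\ge n-i-1$, the choice $\beta=i-1$, $\kappa=1$ gives $\tau_i\in G$.

(b) The choice $\beta=0$, $\kappa=n-1$ gives $\gamma\in G$. If $B\ne\emptyset$, the choice $\beta=1$, $\kappa=n-2$ gives $\pi=(2\;\cdots\;n)\in G$. Now $\gamma\pi^{-1}$ sends $1\mapsto1\mapsto2$, $2\mapsto n\mapsto1$ and $l\mapsto l-1\mapsto l$ for $l\ge3$, so $\tau_1\in G$. If $T\ne\emptyset$, the choice $\beta=0$, $\kappa=n-2$ gives $\pi'=(1\;\cdots\;n{-}1)\in G$. Now $\gamma(\pi')^{-1}$ sends $1\mapsto n-1\mapsto n$, $n\mapsto n\mapsto1$ and $l\mapsto l-1\mapsto l$ for $2\le l\le n-1$, so $(1\;n)\in G$ and $\gamma(1\;n)\gamma^{-1}=\tau_1\in G$. Both cases contradict Lemma~\ref{lem:basic}(b).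
\end{proof}

\begin{lemma}[One point in the middle]\label{lem:mid1}
Let $<,<'$ be good orders on $Y\cup\{z\}$, $z\notin Y$, that agree on $Y$. Suppose that in the order $<$ at least $2n$ elements of $Y$ are below $z$ and at least $2n$ are above $z$. Then $y<z\Leftrightarrow y<'z$ for all $y\in Y$.
\end{lemma}

\begin{proof}
With the notation of Lemma~\ref{lem:onepoint}, suppose $Q\ne\emptyset$. If $z$ is $<$-below $Q$, then $|B|\ge2n$ and $|Q\cup T|\ge 2n$; part (a) forces $|T|<n$, so $|Q|\ge n$, and part (b) fails. If $z$ is $<$-above $Q$, then $|T|\ge2n$ and $|B\cup Q|\ge2n$; part (a) forces $|B|<n$, so $|Q|\ge n$, and again part (b) fails.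
\end{proof}

\begin{lemma}[Two points in the middle]\label{lem:mid2}
Let $<,<'$ be good orders on $Y\cup\{z,z'\}$, where $z\ne z'$ lie outside $Y$, that agree on $Y$. Suppose that $n$ elements of $Y$ are below both $z$ and $z'$ in both orders, and $n$ elements of $Y$ are above both in both orders. Then $z<z'\Leftrightarrow z<'z'$.
\end{lemma}

\begin{proof}
Otherwise $z,z'$ together with $i-1$ of the lower and $n-i-1$ of the upper elements form an $n$-set on which the word is $\tau_i$.
\end{proof}

These two lemmas need two good orders that already agree on a long lower set and a long upper set. The next lemma creates this situation from an arbitrary good order by undoing a reversal and a rotation. Put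
\[
\mu=16n^2,\qquad N=4\mu+n .
\]

\begin{lemma}\label{lem:frame}
Let $P=P_1\cup P_2\cup P_3\cup P_4$ carry a good order $<$ with $P_1<P_2<P_3<P_4$ and $|P_l|=\mu$ for each $l$. Let $Z$ be a finite set disjoint from $P$. Suppose that $P\cup Z$ carries some good order, and that for each $z\in Z$ the extension $<_z$ of $<$ to $P\cup\{z\}$ with $P_2<_z z<_z P_3$ is good. Then $P\cup Z$ has a good order $\prec'$ that agrees with $<$ on $P_2\cup P_3$ and satisfies $P_2\prec' z\prec' P_3$ for all $z\in Z$.
\end{lemma}

\begin{proof}
Let $\prec$ be a good order on $P\cup Z$.

\emph{Step 1: undoing a reversal.} Since $\mu\ge(4n-1)^2+1$, the Erd\H{o}s--Szekeres theorem gives $Y_1\subseteq P_1$ and $Y_4\subseteq P_4$ of size $4n$ on each of which $\prec$ is $<$ or its reverse. If it is the reverse on $Y_1$, then $\omega\in G$ by Lemma~\ref{lem:basic}(a), and we replace $\prec$ by its reverse, which is good. So we may assume that $\prec$ agrees with $<$ on $Y_1$ and is $<$ or its reverse on $Y_4$.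

\emph{Step 2: separating the two ends.} Let $y\in Y_4$ and apply Lemma~\ref{lem:onepoint} to $<$ and $\prec$ on $Y_1\cup\{y\}$. Since $Y_1<y$, the set $B$ consists of the elements of $Y_1$ that are $\prec$-below $y$, and $Q$ is the final segment of $Y_1$ that is $\prec$-above $y$. By part (b), $|Q|\le n-2$ or $B=\emptyset$. Let $Y_1'$ be $Y_1$ without its $n$ largest elements, so $|Y_1'|=3n$. Then each $y\in Y_4$ is $\prec$-above all of $Y_1'$ or $\prec$-below all of $Y_1'$. Choose $Y_4'\subseteq Y_4$ with $|Y_4'|=2n$ whose elements are all on the same side. Thus $Y_1'\prec Y_4'$ or $Y_4'\prec Y_1'$.

\emph{Step 3: $\prec$ agrees with $<$ on $Y_4'$.} Suppose that $\prec$ is the reverse of $<$ on $Y_4'$. We consider the words of $\prec$ relative to $<$ on sets with $q$ elements in $Y_1'$ and $n-q$ elements in $Y_4'$. For $q=0$ the word is $\omega$, so $\omega\in G$.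

If $Y_1'\prec Y_4'$, the word is $[1,\dots,q,n,n-1,\dots,q+1]$. For $q=n-2$ it is $\tau_{n-1}$. For $q=1$ it is the permutation $\sigma$ with $\sigma(1)=1$ and $\sigma(l)=n+2-l$ for $l\ge2$; then $\sigma\omega(l)=\sigma(n+1-l)$ equals $l+1$ for $l<n$ and $1$ for $l=n$, so $\sigma\omega=\gamma$. This contradicts Lemma~\ref{lem:basic}(b).

If $Y_4'\prec Y_1'$, the word is $[n,n-1,\dots,q+1,1,\dots,q]$. For $q=n-1$ it is $[n,1,\dots,n-1]=\gamma^{-1}$. For $q=2$ it is the permutation $\sigma$ with $\sigma(l)=n+1-l$ for $l\le n-2$, $\sigma(n-1)=1$ and $\sigma(n)=2$; then $\sigma\omega(1)=2$, $\sigma\omega(2)=1$ and $\sigma\omega(l)=l$ for $l\ge3$, so $\sigma\omega=\tau_1$. This again contradicts Lemma~\ref{lem:basic}(b).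

\emph{Step 4: undoing a rotation.} If $Y_1'\prec Y_4'$, let $\prec'$ be $\prec$. If $Y_4'\prec Y_1'$, then $n-1$ elements of $Y_1'$ and one element of $Y_4'$ give the word $[n,1,\dots,n-1]=\gamma^{-1}$, so $\gamma\in G$. Let $X_1$ be the initial segment of $\prec$ that ends with the largest element of $Y_4'$, let $X_2\supseteq Y_1'$ be its complement, and let $\prec'$ be the rotated order, which is good by Lemma~\ref{lem:basic}(d). In both cases $\prec'$ is good and agrees with $<$ on $Y=Y_1'\cup Y_4'$.

\emph{Step 5: the middle.} Let $w\in P_2\cup P_3\cup Z$, and let $<^*$ be $<_w$ if $w\in Z$ and $<$ otherwise. Then $Y_1'<^*w<^*Y_4'$ with $|Y_1'|,|Y_4'|\ge2n$, and Lemma~\ref{lem:mid1} gives $Y_1'\prec'w\prec'Y_4'$. Now Lemma~\ref{lem:mid2} shows that $\prec'$ agrees with $<$ on any two elements of $P_2\cup P_3$, and with $<_z$ on any pair consisting of $z\in Z$ and an element of $P_2\cup P_3$.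
\end{proof}

\section{A definable good order with infinitely many classes}\label{sec:frame}

The statement ``if $x_1,\dots,x_N$ are distinct, then one of the $N!$ linear orders on $\{x_1,\dots,x_N\}$ has all its increasing $n$-tuples of type $\theta$'' is a formula with parameters from $C$, and it holds on $E$ because $\prec_E$ is good. By Lemma~\ref{lem:spread} it holds on $W_k$ for all large $k$. Each element of the finite set $C$ lies outside $E$, hence outside $W_k$ for large $k$. So for a suitable $k$, fixed from now on, the set $W=W_k$ satisfies
\begin{equation}\label{eq:W}
W\cap C=\emptyset,\qquad\text{every subset of $W$ with at most $N$ elements has a good order.}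
\end{equation}
(A smaller subset extends to an $N$-element subset, since $W$ is infinite.) The set $W$ is definable and contains infinitely many $\sim$-classes, but the good orders on its small subsets are not unique and are not given coherently. We remove the ambiguity by naming finitely many points and looking only at the points that fit between them.

A \emph{frame} is a tuple $p=(p_1,\dots,p_{4\mu})$ of distinct elements of $W$ such that $p_1<\dots<p_{4\mu}$ is a good order. For a frame $p$, let $L_p$ be the set of all $z\in W\setminus\{p_1,\dots,p_{4\mu}\}$ such that
\[
p_1<\dots<p_{2\mu}<z<p_{2\mu+1}<\dots<p_{4\mu}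
\]
is a good order. Let $a=(p_{\mu+1},\dots,p_{\mu+i-1})$ and $b=(p_{2\mu+1},\dots,p_{2\mu+n-i-1})$, and for distinct $z,z'\in L_p$ put
\[
z<_pz'\iff(a,z,z',b)\models\theta .
\]
The set of frames is definable from $e$ and $C$, and $L_p$ and $<_p$ are defined by formulas in $p$ with the same parameters.

\begin{lemma}\label{lem:deforder}
For every frame $p$, the relation $<_p$ is a good linear order on $L_p$.
\end{lemma}

\begin{proof}
Let $P$ be the set of entries of $p$, ordered by index and divided into consecutive blocks $P_1,\dots,P_4$ of size $\mu$. The entries of $a$ lie in $P_2$ and those of $b$ in $P_3$. Let $Z\subseteq L_p$ with $|Z|\le n$. The set $P\cup Z\subseteq W$ has at most $N$ elements, so it has a good order by \eqref{eq:W}, and Lemma~\ref{lem:frame} gives a good order $\prec'$ on $P\cup Z$ with $P_2\prec'Z\prec'P_3$ that agrees with the index order on $P_2\cup P_3$. If $z\prec'z'$ in $Z$, then $(a,z,z',b)$ is $\prec'$-increasing, so it has type $\theta$, and $(a,z',z,b)$ does not, by \eqref{eq:tau}. Thus $<_p$ coincides on $Z$ with the good linear order $\prec'$. The axioms of a linear order involve at most three points and goodness involves $n\ge3$ points, so both hold for $<_p$ on $L_p$.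
\end{proof}

Let $\approx_p$ be the equivalence relation of Definition~\ref{def:separable} for the order $<_p$ on $L_p$.

\begin{lemma}\label{lem:goodframe}
There is a frame $p$ such that $\approx_p$ has infinitely many classes.
\end{lemma}

\begin{proof}
Take an infinite sequence of pairwise $\sim$-inequivalent elements of $W$ and, by Ramsey's theorem, a subsequence $w_1,w_2,\dots$ in which all index-increasing $n$-tuples have the same type. Then all index-decreasing $n$-tuples have the same type as well. The set $\{w_1,\dots,w_N\}$ has a good order by \eqref{eq:W}, and since $N\ge(n-1)^2+1$ this order is the index order or its reverse on some $n$-element subset. Hence the index order or its reverse is good on $\{w_1,w_2,\dots\}$.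

Given $r$, list $w_1,\dots,w_{4\mu+r}$ in this good order, and let $p$ consist of the first $2\mu$ elements followed by the last $2\mu$ elements. Then $p$ is a frame. The $r$ middle elements lie in $L_p$ and are pairwise $\sim$-inequivalent, hence pairwise $\approx_p$-inequivalent by Lemma~\ref{lem:sliding}. Separability and $\approx_p$ are expressed by formulas in $p$ with parameters $e$ and $C$, so ``$p$ is a frame and $L_p$ has at least $r$ classes for $\approx_p$'' is a formula $\psi_r(p)$. Each $\psi_r$ is satisfiable and implies $\psi_{r'}$ for $r'\le r$. By saturation one tuple $p$ satisfies all of them.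
\end{proof}

\section{End of the proof of Theorem~\ref{thm:main}}\label{sec:end}

Fix a frame $p$ as in Lemma~\ref{lem:goodframe}, and write $L=L_p$ and $<$ for $<_p$. Lemma~\ref{lem:alternating} gives $u_1<v_1<u_2<v_2<\cdots$ in $L$, with witnesses $D_j$ for the pairs $(u_j,v_j)$, with the $u_j$ in one $\sim$-class and the $v_j$ in one $\sim$-class. Let $E'$ be the $\sim$-class of the $u_j$; it is infinite, and it may differ from $E$. Since $W$ is a union of $\sim$-classes and $u_1\in W$, we have $E'\subseteq W$, so $E'\cap C=\emptyset$. Let $\prec$ be an admissible order on $E'$. After passing to a subsequence of the triples $(u_j,v_j,D_j)$ and possibly reversing $\prec$, we have $u_1\prec u_2\prec\cdots$. Let $Y=\{u_j:j\ge1\}$; the orders $<$ and $\prec$ agree on $Y$.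

We follow Example~\ref{ex:ordered}, with one new difficulty. The order $<$ is defined on $L$ and the order $\prec$ on $E'$, so a witness $D_j$, which has no point $<$-between $u_j$ and $v_j$, might have a point $d$ that is $\prec$-between them. Steps 3 to 5 show that such a $d$ must belong to $L$ and that the two orders must agree about it.

\emph{Step 1: $\prec$ is good on $E'$.} By (A1) all $\prec$-increasing $n$-tuples of $E'$ have the type of $(u_1,\dots,u_n)$, which is $\theta$ because $<$ is good. So both $<$ and $\prec$ are good on $E'\cap L$.

\emph{Step 2: all $v_j$ lie in $E'$.} Let $a'=(u_1,\dots,u_{i-1})$ and $b'=(u_{i+2},\dots,u_n)$. The tuples $(a',u_i,v_i,b')$ and $(a',v_i,u_{i+1},b')$ are $<$-increasing, so they have type $\theta$, and \eqref{eq:tau} applied to the second gives $(a',u_{i+1},v_i,b')\not\models\theta$. Suppose $v_i\notin E'$. No entry of $a'$ or $b'$ is $\prec$-between $u_i$ and $u_{i+1}$, so by (A2) the map $u_i\mapsto u_{i+1}$ that fixes $v_i$, $C$ and the entries of $a',b'$ is a partial isomorphism. Then $(a',u_i,v_i,b')$ and $(a',u_{i+1},v_i,b')$ have the same type, a contradiction. So $v_i\in E'$, and $v_j\in E'$ for all $j$ since $v_j\sim v_i$.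

\emph{Step 3: choice of $j$ and $d$.} Let $j\ge2n$. In the order $<$, the point $v_j\notin Y$ has $u_1,\dots,u_j$ below it and $u_{j+1},u_{j+2},\dots$ above it. Lemma~\ref{lem:mid1} gives $u_j\prec v_j\prec u_{j+1}$. So the open $\prec$-intervals of $E'$ with endpoints $u_j,v_j$ are pairwise disjoint for $j\ge2n$. As $p$ is a finite tuple, we can fix $j\ge2n$ such that this interval contains no entry of $p$. The map $(u_j\mapsto v_j)\cup\mathrm{id}_{D_j}$ is not a partial isomorphism, so by (A2) there is $d\in D_j\cap E'$ with
\[
u_j\prec d\prec v_j\prec u_{j+1}.
\]
In particular $d\notin Y$.

\emph{Step 4: $d\in L$.} Neither $u_j\in L_p$ nor $d$ is an entry of $p$, and no entry of $p$ in $E'$ lies $\prec$-between $u_j$ and $d$. By (A2) the map $u_j\mapsto d$ that fixes $C$ and the entries of $p$ is a partial isomorphism, so $(p,u_j)$ and $(p,d)$ have the same type. For a point $z\in W$, membership in $L_p$ depends only on the type of $(p,z)$. Since $u_j\in L_p$ and $d\in E'\subseteq W$, we get $d\in L$.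

\emph{Step 5: the contradiction.} Both orders are good on $Y\cup\{v_j,d\}\subseteq E'\cap L$. In the order $\prec$, the point $d$ has $u_1,\dots,u_j$ below it and $u_{j+1},u_{j+2},\dots$ above it, so Lemma~\ref{lem:mid1}, with $\prec$ as the first order, gives $u_j<d<u_{j+1}$. The points $u_1,\dots,u_j$ are now below $d$ and $v_j$ in both orders, and $u_{j+1},u_{j+2},\dots$ are above $d$ and $v_j$ in both orders. Since $d\prec v_j$, Lemma~\ref{lem:mid2} gives $d<v_j$. Thus $d\in D_j\cap L$ lies strictly $<$-between $u_j$ and $v_j$, although $D_j$ is a witness for $(u_j,v_j)$. This contradiction proves Theorem~\ref{thm:main}. \qed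

\begin{remark}
The hypothesis that each $\simeq_k$ has finitely many classes was used twice: to choose the sets $W_k$, and for the pigeonhole argument in Lemma~\ref{lem:alternating}. The finiteness of the signature was used whenever Ramsey's theorem was applied to types and whenever a condition on partial isomorphisms was written as a formula.
\end{remark}

\section{Bounded arities: proof of Theorem~\ref{thm:complement}}\label{sec:bounded}

The relations $\simeq_{k,R}$ depend only on the partial isomorphisms of $R$ between finite sets. With bounded arities, one finiteness hypothesis allows us to replace $R$ by a structure of finite signature with the same partial isomorphisms.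

\begin{lemma}\label{lem:reduction}
Let $R$ be an infinite structure with arities at most $m$ such that $\simeq_{m-1,R}$ has finitely many classes. Then there is a structure $R'$ of finite signature on $V$ such that a bijection between finite subsets of $V$ is a partial isomorphism of $R$ if and only if it is one of $R'$. In particular ${\simeq_{k,R}}={\simeq_{k,R'}}$ for all $k$, and ${\simeq_R}={\simeq_{R'}}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:exchange}, the $m$-element restrictions of $R$ fall into finitely many isomorphism types; let $A_1,\dots,A_q$ be $m$-element subsets that represent them. An $m$-tuple, with repetitions allowed, lies in some $m$-element set $A$, and an isomorphism $R|_A\to R|_{A_l}$ carries it to a tuple in $A_l^m$ of the same type over $\emptyset$. So there are at most $qm^m$ types of $m$-tuples over $\emptyset$ in $R$. Let $R'$ have one $m$-ary relation for each of these types, namely the type itself.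

Let $f\colon A\to B$ be a bijection between finite subsets. If $f$ is a partial isomorphism of $R$, then $t$ and $f(t)$ have the same type for every $t\in A^m$, so $f$ is a partial isomorphism of $R'$. Conversely, let $f$ be a partial isomorphism of $R'$. A nonempty subset $S$ of $A$ with at most $m$ elements is the set of entries of some $t\in A^m$ (repeat the last entry). As $t$ and $f(t)$ have the same type, $f|_S$ is a partial isomorphism of $R$. By locality, so is $f$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complement}]
\emph{Part (1).} (a)$\Rightarrow$(b). By (a), Lemma~\ref{lem:reduction} applies, and Theorem~\ref{thm:main} for $R'$ gives (b).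

(b)$\Rightarrow$(c). Choose a representative in each $\simeq_R$-class. For any two distinct representatives choose a $k$ for which they are not $\simeq_k$-equivalent, and let $K$ be the largest of these finitely many numbers, or $K=0$ if there is one class. Let $x\simeq_ky$ for all $k\le K$, and let $x',y'$ be the representatives of $x,y$. Since ${\simeq_R}\subseteq{\simeq_k}$ and $\simeq_k$ is transitive, $x'\simeq_k y'$ for all $k\le K$. So $x'=y'$ and $x\simeq_Ry$.

(c)$\Rightarrow$(a). Each $\simeq_k$-class is a union of $\simeq_R$-classes, and there are finitely many of those.

(b)$\Rightarrow$(d). Since (b) implies (a), Lemma~\ref{lem:reduction} lets us assume that the signature is finite. Split the finite $\simeq_R$-classes into singletons, and give each of the infinite classes $E_1,\dots,E_s$ an admissible order (Proposition~\ref{prop:admissible}). Let $f$ be a map as in (d), with domain $A$; it fixes the points of $A$ in singleton blocks. For $0\le l\le s$ let $g_l$ be the map on $A$ that equals $f$ on $A\cap(E_1\cup\dots\cup E_l)$ and the identity elsewhere. Then $g_0=\mathrm{id}_A$ and $g_s=f$, and $g_lg_{l-1}^{-1}$ is increasing from $A\cap E_l$ into $E_l$ and fixes all points of its domain outside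 $E_l$. It is a partial isomorphism by admissibility, and $f$ is the composition of these $s$ maps.

(d)$\Rightarrow$(b). Let $x,y$ lie in one infinite block $H$, and let $F\subseteq V\setminus\{x,y\}$ be finite. The increasing bijection $(F\cap H)\cup\{x\}\to(F\cap H)\cup\{y\}$, extended by the identity on $F\setminus H$, is a map as in (d), hence an isomorphism $R|_{F\cup\{x\}}\to R|_{F\cup\{y\}}$. So $x\simeq_Ry$, and $\simeq_R$ has at most as many classes as there are blocks.

\emph{Part (2).} If the arities are unbounded, Example~\ref{ex:unbounded} is such a structure. If they are bounded, there is none: for infinite $V$ this is (a)$\Rightarrow$(b) of Part (1), and for finite $V$ the relation $\simeq_R$ has finitely many classes.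

\emph{Part (3).} Let $V$ be partitioned into infinitely many blocks of size $m\ge2$, and let $\rho$ be the set of injective $m$-tuples that enumerate a block; for $m=2$ this is an infinite perfect matching. For $k\le m-2$ the relation $\rho$ is empty on every set of $k+1$ points, so $\simeq_k$ has one class. Let $x,y$ lie in different blocks, and let $F$ be the block of $x$ with $x$ removed. Then $F\cup\{x\}$ is a block, while $F\cup\{y\}$ meets two blocks because $F\neq\emptyset$. So $\rho$ is nonempty on the first set and empty on the second, and $x\not\simeq_{m-1}y$. Hence $\simeq_{m-1}$ and $\simeq_R$ have infinitely many classes.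
\end{proof}

\begin{thebibliography}{1}

\bibitem{OP}
Djamila Oudrar and Maurice Pouzet,
\emph{Ordered structures with no finite monomorphic decomposition. Application to the profile of hereditary classes},
arXiv:2312.05913 (2023).

\end{thebibliography}
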